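# A tensor product of two four-dimensional quadratic forms whose group of proper projective similitudes is not $R$-trivial

## The pair $\langle 1,x_1,x_2,x_3\rangle$, $\langle 1,b_1x_1,b_2x_2,b_3x_3\rangle$ and its seven occupied classes

Take a field $F$, three elements $b_1,b_2,b_3\in F^\times$, the field of iterated Laurent series $K=F((x_1))((x_2))((x_3))$, and the two forms
$$\varphi_1=\langle 1,x_1,x_2,x_3\rangle,\qquad \varphi_2=\langle 1,b_1x_1,b_2x_2,b_3x_3\rangle .$$
Put $x_0=b_0=1$. The tensor product has the sixteen diagonal entries $x_i\cdot b_jx_j$. The four entries with $i=j$ are $b_i$ up to squares. For $i<j$ the two entries $x_ib_jx_j$ and $x_jb_ix_i$ belong together. So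
$$\varphi_1\otimes\varphi_2\;\cong\;\langle b_0,b_1,b_2,b_3\rangle\ \perp\ \perp_{0\le i<j\le 3}\ x_ix_j\langle b_i,b_j\rangle. \tag{1}$$
The monomials in front are $1,\ x_1,x_2,x_3,\ x_1x_2,x_1x_3,x_2x_3$. Modulo squares there are eight monomials in $x_1,x_2,x_3$. Seven of them occur in (1), and exactly one, $x_1x_2x_3$, does not. The whole argument turns on this missing class: when a finite extension of $K$ glues monomial classes together in pairs, one class must stay alone.

This is what the construction is for. Let $K$ be a field of characteristic different from $2$; all quadratic forms are nondegenerate. A similitude of a form $\varphi$ is a linear automorphism $f$ with $\varphi(f(v))=\mu\,\varphi(v)$ for a constant $\mu\in K^\times$, its multiplier. The similitudes modulo scalars form a linear algebraic group $\mathbf{PSim}(\varphi)$, and $\mathbf{PSim}^+(\varphi)$ is its connected component of the identity, the group of proper projective similitudes. An algebraic group $G$ over $K$ is called *rationally connected*, or *$R$-trivial*, if $G(L)/R=1$ for every field extension $L/K$. Here two points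 of $G(L)$ are directly $R$-equivalent if they are the values at $0$ and $1$ of a rational map $\mathbb P^1\dashrightarrow G$ over $L$ that is defined at $0$ and $1$; $R$-equivalence is the equivalence relation this generates, and $G(L)/R$ is the quotient group. For example, if $\mathcal U\subset G$ is open and isomorphic to an open subset of an affine space, then any two points of $\mathcal U(L)$ are directly $R$-equivalent: join them by a line.

The question comes from M. Archita and Karim Johannes Becher, "Rational connectedness for groups of proper projective similitudes", arXiv:2506.21717 (2025). Two of the facts used as known there set the scene: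

- **Fact A.** If $\dim\varphi$ is odd or $\dim \varphi<6$, then $\mathbf{PSim}^+(\varphi)$ is rational. For $\psi$ of odd dimension, $\mathbf{PSim}^+(\varphi\otimes\psi)$ is rationally connected if and only if $\mathbf{PSim}^+(\varphi)$ is.
- **Fact B.** If $\dim\varphi=6$, then $\mathbf{PSim}^+(\varphi)$ is rationally connected if and only if the even Clifford algebra $\mathcal C_0(\varphi)$ is not a division algebra.

By Fact A, odd-dimensional factors change nothing, so the interesting products have two even-dimensional factors. The paper notes that "there is no confirmed case of a quadratic form $\varphi$ which is a tensor product of two even-dimensional forms and for which $\mathbf{PSim}^+(\varphi)$ is not rationally connected", and records as an open question whether there is one. There is one; here are the statements. Write $\langle\!\langle a_1,\dots,a_n\rangle\!\rangle=\langle1,-a_1\rangle\otimes\dots\otimes\langle1,-a_n\rangle$ for Pfister forms.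

**Theorem 1.** Let $F$ be a field with $\operatorname{char}F=0$, $\sqrt{-1}\in F$, and let $b_1,b_2,b_3,\lambda\in F^\times$ be such that $\lambda$ is represented by $\langle1,-b_i\rangle$ for $i=1,2,3$, but $\lambda\notin F^{\times2}N_{M/F}(M^\times)$, where $M=F(\sqrt{b_1},\sqrt{b_2},\sqrt{b_3})$. Let $K=F((x_1))((x_2))((x_3))$ and let $\varphi_1,\varphi_2$ be as above. Then $\mathbf{PSim}^+(\varphi_1\otimes\varphi_2)(K)/R\ne1$. Such $F,b_i,\lambda$ exist.

**Theorem 2.** Let $\operatorname{char}F=0$, let $\psi$ be an even-dimensional form over $F$ with $\mathbf{PSim}^+(\psi)(F)/R\neq1$, let $m\ge4$ be even and $K=F((x_1))\cdots((x_{m-1}))$. Then $\mathbf{PSim}^+(\langle1,x_1,\dots,x_{m-1}\rangle\otimes\psi)(K)/R\ne1$.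

**Theorem 3.** If $\beta$ is binary and $\psi$ is even-dimensional with $\dim\psi\le6$ (over any field of characteristic $\neq2$), then $\mathbf{PSim}^+(\beta\otimes\psi)$ is rationally connected.

**Corollary.** (i) For all even $m,n\ge4$ there are forms of dimensions $m,n$ over some field whose product has non-rationally connected $\mathbf{PSim}^+$; for $(m,n)=(2,2),(2,4),(2,6)$ there are none. The smallest dimension of a product of two even-dimensional forms with non-rationally connected $\mathbf{PSim}^+$ is $16$. (ii) For every $r\ge2$ there is a product of $r$ forms of dimension $4$ with non-rationally connected $\mathbf{PSim}^+$.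

The pairs $(2,n)$ with $n\ge8$ even are not settled here.

## Multipliers modulo hyperbolic norms

The geometric question becomes a question about two subgroups of $K^\times$. For an even-dimensional form $\varphi$ over $K$ put
$$G(\varphi)=\{c\in K^\times : c\varphi\cong\varphi\},$$
the group of multipliers of similitudes, and let $\operatorname{Hyp}(\varphi)$ be the subgroup of $K^\times$ generated by the groups $N_{L/K}(L^\times)$, where $L/K$ runs over the finite extensions such that $\varphi_L$ is hyperbolic.

**Merkurjev's theorem** (*R-equivalence and rationality problem for semisimple adjoint classical algebraic groups*, Publ. Math. IHÉS 84 (1996), Thm. 1, split orthogonal case). For $\dim\varphi$ even, the multiplier induces an isomorphism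
$$\mathbf{PSim}^+(\varphi)(K)/R\;\cong\;G(\varphi)/K^{\times2}\operatorname{Hyp}(\varphi). \tag{2}$$

A scalar $c$ has multiplier $c^2$, so multipliers of projective similitudes are defined modulo squares. Reflections are improper isometries, with multiplier $1$, so every element of $G(\varphi)$ is the multiplier of a *proper* similitude.

We use the following textbook facts. The set of nonzero values of a form is written $D(\cdot)$.

First, $c\varphi\cong\varphi$ if and only if $\langle\!\langle c\rangle\!\rangle\otimes\varphi=\varphi\perp-c\varphi$ is hyperbolic. Hence $G(\varphi)$ depends only on the Witt class of $\varphi$, and so does $\operatorname{Hyp}(\varphi)$. So the right side of (2) depends only on the Witt class. If $\varphi$ is hyperbolic, then $\operatorname{Hyp}(\varphi)=K^\times$ and the quotient is trivial. Scaling $\varphi$ by a constant changes neither group.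

Second, for a Pfister form $\pi$ we have $D(\pi)=G(\pi)$, in particular $D(\pi)$ is a group, and if $\pi$ is isotropic then it is hyperbolic. It follows that for a Pfister form $\pi$ and $a\in K^\times$
$$\langle\!\langle a\rangle\!\rangle\otimes\pi\ \text{ is hyperbolic}\iff a\in G(\pi)=D(\pi). \tag{3}$$

Third, $\lambda\in D(\langle\!\langle b\rangle\!\rangle)$ if and only if the quaternion algebra $(\lambda,b)$ is split. Since $(\lambda,b)\otimes(\lambda,c)$ is Brauer equivalent to $(\lambda,bc)$,
$$\lambda\in D(\langle\!\langle b\rangle\!\rangle)\cap D(\langle\!\langle c\rangle\!\rangle)\ \Longrightarrow\ \lambda\in D(\langle\!\langle bc\rangle\!\rangle). \tag{4}$$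
If $b$ is not a square, $D(\langle\!\langle b\rangle\!\rangle)$ is the norm group of $K(\sqrt b)/K$; if $b$ is a square, it is $K^\times$.

Fourth, Springer's theorem: an anisotropic form stays anisotropic over an extension of odd degree. Hence a non-hyperbolic form stays non-hyperbolic.

As a first example take $\varphi=\langle1,1\rangle$ over $\mathbb R$. Then $G(\varphi)=\mathbb R_{>0}$, and $\varphi_L$ is hyperbolic for $L=\mathbb C$ but not for $L=\mathbb R$, so $\operatorname{Hyp}(\varphi)=N_{\mathbb C/\mathbb R}(\mathbb C^\times)=\mathbb R_{>0}$. The quotient is trivial.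

## Dimensions two and four, and the step to six

Now compute (2) by hand in small dimension. Two lemmas are needed, and both return in the main proof. The first says that a multiplier always splits the form into binary pieces that all accept it.

**Lemma 1.** Let $q$ be an even-dimensional form over $K$ and $\lambda\in G(q)$, $\lambda\notin K^{\times2}$. Then $q\cong\perp_i c_i\langle\!\langle b_i\rangle\!\rangle$ with $c_i,b_i\in K^\times$ and $\lambda\in D(\langle\!\langle b_i\rangle\!\rangle)$ for all $i$.

*Proof.* By induction on the dimension; the hypothesis is that $\langle\!\langle\lambda\rangle\!\rangle\otimes q$ is hyperbolic.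

If $q$ is isotropic, split off a hyperbolic plane $\langle1,-1\rangle=\langle\!\langle1\rangle\!\rangle$. It represents $\lambda$, so $\langle\!\langle\lambda,1\rangle\!\rangle$ is hyperbolic, and by Witt cancellation the complement again satisfies the hypothesis.

If $q$ is anisotropic of positive dimension, then $q\perp-\lambda q$ is isotropic, so there are vectors $v,w$, not both $0$, with $q(v)=\lambda q(w)$. As $q$ is anisotropic, both are nonzero. They are linearly independent: $v=tw$ would give $\lambda=t^2$. On the plane $U=Kv+Kw$ the form is anisotropic, hence nondegenerate; write $q|_U\cong\langle c,-cb\rangle=c\langle\!\langle b\rangle\!\rangle$. The equation $q(v)-\lambda q(w)=0$ shows that $c\langle\!\langle\lambda,b\rangle\!\rangle$ is isotropic, hence hyperbolic, and $\lambda\in D(\langle\!\langle b\rangle\!\rangle)$ by (3). By Witt cancellation $\langle\!\langle\lambda\rangle\!\rangle\otimes q|_{U^\perp}$ is hyperbolic, and induction applies to $q|_{U^\perp}$. $\square$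

The second lemma says that a common norm from two quadratic extensions is, up to squares, a norm from the biquadratic one.

**Lemma 2.** Let $\operatorname{char} l\neq2$, $a,b,c\in l^\times$, $a\in D(\langle\!\langle b\rangle\!\rangle)\cap D(\langle\!\langle c\rangle\!\rangle)$ and $P=l(\sqrt b,\sqrt c)$. Then $a\in l^{\times2}N_{P/l}(P^\times)$.

*Proof.* If one of $b,c,bc$ is a square in $l$, then $P$ is $l$, $l(\sqrt b)$ or $l(\sqrt c)$, and $a$ is a norm from $P$ by hypothesis (trivially so if $P=l$).

Otherwise $[P:l]=4$. Write $a=N(z)=N(w)$ with $z\in l(\sqrt b)$, $w\in l(\sqrt c)$. If both traces vanished, then $z=s\sqrt b$ and $w=t\sqrt c$, so $a=-bs^2=-ct^2$ with $s,t\in l^\times$ and $bc$ would be a square. So one of $\operatorname{Tr}z\pm\operatorname{Tr}w$ is nonzero. Replacing $w$ by $-w$ if necessary, $T:=\operatorname{Tr}z+\operatorname{Tr}w\neq0$. The nontrivial automorphism of $P$ over $l(\sqrt c)$ conjugates $z$ and fixes $w$, so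
$$N_{P/l(\sqrt c)}(z+w)=(z+w)(\bar z+w)=z\bar z+w\operatorname{Tr}z+w^2=w\bar w+w\operatorname{Tr}z+w^2=wT,$$
where we used $z\bar z=a=w\bar w$. Taking the norm down to $l$ gives $N_{P/l}(z+w)=N(w)T^2=aT^2$. $\square$

Here is what this gives. Let $\lambda\in G(q)$ be a nonsquare.

If $\dim q=2$, then $q\cong c\langle\!\langle b\rangle\!\rangle$ with $\lambda\in D(\langle\!\langle b\rangle\!\rangle)$. So $\lambda$ is a norm from $K(\sqrt b)$, over which $q$ is hyperbolic, and $\lambda\in\operatorname{Hyp}(q)$.

If $\dim q=4$, then $q\cong c_1\langle\!\langle b_1\rangle\!\rangle\perp c_2\langle\!\langle b_2\rangle\!\rangle$ becomes hyperbolic over $P=K(\sqrt{b_1},\sqrt{b_2})$, and Lemma 2 gives $\lambda\in K^{\times2}N_{P/K}(P^\times)\subset K^{\times2}\operatorname{Hyp}(q)$. So the quotient (2) is trivial in dimensions $2$ and $4$.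

In dimension $6$ the same attempt produces three elements $b_1,b_2,b_3$ and stops: one would need a version of Lemma 2 for three square roots, and there is none. Fact B lets us see this, and the failure supplies exactly the data of Theorem 1.

**Existence of the data in Theorem 1.** *Step 1: a six-dimensional form with division even Clifford algebra.* Let $F_0=\mathbb C((y_1))\cdots((y_5))$ with its valuation $v$ with values in $\mathbb Z^5$, and let $q=\langle1,y_1,\dots,y_5\rangle$ with orthogonal basis $\epsilon_0,\dots,\epsilon_5$. In the Clifford algebra put $f_i=\epsilon_0\epsilon_i$. Then $f_i^2=-\epsilon_0^2\epsilon_i^2=-y_i$. For $i\ne j$ we have $f_if_j=-\epsilon_i\epsilon_j$ and $f_jf_i=-\epsilon_j\epsilon_i=\epsilon_i\epsilon_j$, so $f_if_j=-f_jf_i$. The $32$ monomials $f^\varepsilon=f_1^{\varepsilon_1}\cdots f_5^{\varepsilon_5}$, $\varepsilon\in\{0,1\}^5$, form a basis of $\mathcal C_0(q)$.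

Give $cf^\varepsilon$ with $c\in F_0^\times$ the value $v(c)+\frac12\sum\varepsilon_ie_i\in\frac12\mathbb Z^5$, where $e_i=v(y_i)$. Because $f_i^2=-y_i$ has value $e_i$, this value is additive on products of such terms. Terms with different $\varepsilon$ have values in different classes modulo $\mathbb Z^5$. So each nonzero element of $\mathcal C_0(q)$ has a unique term of least value. If two nonzero elements are multiplied, the product of their least terms is a nonzero term, and all other products of terms have strictly larger value, so it cannot cancel. Hence $\mathcal C_0(q)$ has no zero divisors, and being finite-dimensional it is a division algebra.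

*Step 2: extracting $\lambda$ and the $b_i$.* By Fact B there is an extension $F/F_0$ with $\mathbf{PSim}^+(q_F)(F)/R\neq1$. By (2) there is $\lambda\in G(q_F)\setminus F^{\times2}\operatorname{Hyp}(q_F)$; in particular $\lambda\notin F^{\times2}$. By Lemma 1, $q_F\cong\perp_{i=1}^3c_i\langle\!\langle b_i\rangle\!\rangle$ with $\lambda\in D(\langle\!\langle b_i\rangle\!\rangle)$. Over $M=F(\sqrt{b_1},\sqrt{b_2},\sqrt{b_3})$ the form $q_F$ becomes hyperbolic, so $N_{M/F}(M^\times)\subset\operatorname{Hyp}(q_F)$ and therefore $\lambda\notin F^{\times2}N_{M/F}(M^\times)$. Finally $\operatorname{char}F=0$ and $\sqrt{-1}\in\mathbb C\subset F$. $\square$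

## A binary factor $\langle1,x\rangle$ absorbs every multiplier

We have a bad six-dimensional form $\psi=q_F$. The first thing to try is to multiply it by something generic and even-dimensional, and the smallest choice is $\langle1,x\rangle$ over $K=F((x))$. One hopes that $\lambda\in G(\psi)\setminus F^{\times2}\operatorname{Hyp}(\psi)$ stays outside $K^{\times2}\operatorname{Hyp}(\langle1,x\rangle\otimes\psi)$. It does not, for any even-dimensional $\psi$ over $F$ and any $\lambda\in G(\psi)$.

Indeed, over $L_1=K(\sqrt{-x})$ (a quadratic extension) we have $x\in-L_1^{\times2}$, so the product becomes $\langle1,-1\rangle\otimes\psi$, which is hyperbolic. Hence $N_{L_1/K}(\sqrt{-x})=x$ lies in $\operatorname{Hyp}$. Over $L_2=K(\sqrt{-\lambda x})$ we have $x\in-\lambda L_2^{\times2}$, so the product becomes $\langle1,-\lambda\rangle\otimes\psi$, which is hyperbolic because $\lambda\in G(\psi)$. Hence $N_{L_2/K}(\sqrt{-\lambda x})=\lambda x$ lies in $\operatorname{Hyp}$. So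
$$\lambda=(\lambda x)\cdot x\cdot x^{-2}\in K^{\times2}\operatorname{Hyp}(\langle1,x\rangle\otimes\psi).$$

The trouble is visible. A single ramified quadratic extension glues the two monomial classes $1$ and $x$ together up to a unit $a$; we may choose $a$ freely subject to the glued form being hyperbolic; and since nothing forces the residue field to grow, the norm remembers $a$. Theorem 3 will show that with a binary factor and $\dim\psi\le6$ nothing can be repaired. With more variables there are two ways out. If hyperbolicity requires a lot of gluing, the extension is so ramified that all its norms are squares; that will prove Theorem 2. If one class is left unglued, it forces the residue field to grow; that will prove Theorem 1. To see this we need to know the norms from an arbitrary finite extension of an iterated Laurent series field.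

## Norms from finite extensions of iterated Laurent series

Let $\operatorname{char}F=0$ and $K=F((x_1))\cdots((x_N))$ with its henselian valuation $v$, residue field $F$, and value group $\Gamma=\mathbb Z^N$ ordered lexicographically (the exponent of $x_N$ is compared first); $v(x_i)=e_i$ is the standard basis. Write $x^\gamma$ for monomials. Every element of $K^\times$ is $ax^\gamma(1+\mu)$ with $a\in F^\times$, $v(\mu)>0$. By Hensel's lemma $1+\mathfrak m_K\subset K^{\times2}$. Moreover
$$F^\times\cap K^{\times2}=F^{\times2}: \tag{5}$$
if $a=g^2$ with $a\in F^\times$, then $v(g)=0$ and $a=\bar g^2$ in the residue field.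

Let $L/K$ be finite, $w$ the unique extension of $v$, $\Gamma_L$ its value group (torsion-free, since ordered) and $l$ its residue field. Because the residue characteristic is $0$, $[L:K]=[\Gamma_L:\Gamma]\,[l:F]$. Write $l=F(\theta)$; by Hensel's lemma the simple root $\theta$ of its minimal polynomial over $F$ lifts to $L$, so $l$ embeds into $L$ over $F$, compatibly with the residue map. Fix this embedding. Put $K'=Kl\subset L$. Expanding coefficients in an $F$-basis of $l$ shows that $K\otimes_Fl\cong l((x_1))\cdots((x_N))$; this is a field, so $K'\cong K\otimes_Fl$. Hence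
$$\Gamma_{K'}=\Gamma,\qquad [L:K']=[\Gamma_L:\Gamma],\qquad N_{K'/K}|_l=N_{l/F}.$$
By Hensel's lemma in residue characteristic $0$, every element of $1+\mathfrak m_L$ has an $n$-th root in $1+\mathfrak m_L$ for every $n\ge1$. In particular elements of $1+\mathfrak m_L$ are squares, so their norms lie in $K^{\times2}$. The same applies to $K'$.

The amount of gluing is measured by the group
$$\kappa=\ker(\Gamma/2\Gamma\to\Gamma_L/2\Gamma_L)=(\Gamma\cap2\Gamma_L)/2\Gamma\;\cong\;(\Gamma_L/\Gamma)[2],$$
where the isomorphism sends the class of $\delta\in\Gamma_L$ with $2\delta\in\Gamma$ to the class of $2\delta$; it is injective since $\Gamma_L$ is torsion-free. For example, $\kappa=0$ for $L=K(\sqrt[3]{x_1})$ and $\kappa=\{0,\bar e_1\}$ for $L=K(\sqrt{x_1})$. For $L=K(\sqrt{x_1},\sqrt{x_2})$, $\kappa$ has order $4$. In the second case $N(\sqrt{x_1})=-x_1$ is not a square. In the third case $N(\sqrt{x_1})=(-x_1)^2$ is a square.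

**Lemma 3.** (0) If $[l:F]$ is even, then $N_{L/K}(L^\times)\subset N_{l/F}(l^\times)K^{\times2}$.

(a) If $|\kappa|\ge4$, then $N_{L/K}(L^\times)\subset K^{\times2}$.

(b) If $\kappa=\{0,\bar m\}$ has order $2$, $[l:F]$ is even, and $c\in L^\times$ has $N_{L/K}(c)\notin K^{\times2}$, then there are $a\in l^\times$ and $\gamma_0\in\Gamma$ with $\gamma_0\equiv m\bmod2\Gamma$, $ax^{\gamma_0}\in L^{\times2}$ and $N_{L/K}(c)\in N_{l/F}(a)K^{\times2}$.

*Proof.* **Part (0): pass through $K'$.** We have $N_{L/K}(L^\times)\subset N_{K'/K}(K'^\times)$. An element of $K'^\times$ has the form $\alpha x^\gamma z$ with $\alpha\in l^\times$, $z\in1+\mathfrak m_{K'}$, and its norm lies in $N_{l/F}(\alpha)x^{\gamma[l:F]}K^{\times2}$. As $[l:F]$ is even, the monomial is a square.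

**Common step for (a) and (b): reduce to a radical element.** Let $c\in L^\times$ and let $n$ be the order of $w(c)$ in $\Gamma_L/\Gamma$. Put $\gamma_0=nw(c)\in\Gamma$. Then $c^nx^{-\gamma_0}$ is a unit; with $a\in l^\times$ its residue, $c^n=ax^{\gamma_0}y$ with $y\in1+\mathfrak m_L$. Write $y=z^n$ with $z\in1+\mathfrak m_L$ and replace $c$ by $cz^{-1}$. This changes $N_{L/K}(c)$ only by a square and does not change $w(c),n,\gamma_0,a$. Now $c^n=ax^{\gamma_0}\in K'$.

The value group of $K'(c)$ contains $\Gamma+\mathbb Zw(c)$, in which $\Gamma$ has index $n$, so $[K'(c):K']\ge n$. Since $c$ is a root of $X^n-ax^{\gamma_0}$, this is its minimal polynomial over $K'$. Hence $N_{K'(c)/K'}(c)=(-1)^{n+1}ax^{\gamma_0}$ and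
$$N_{L/K'}(c)=\bigl((-1)^{n+1}ax^{\gamma_0}\bigr)^q,\qquad q=[L:K'(c)]=[\Gamma_L:\Gamma]/n. \tag{6}$$
If $q$ is even, this is a square in $K'$, so $N_{L/K}(c)\in K^{\times2}$.

**Part (a): $q$ is always even.** If $q$ were odd, the order $n$ of $w(c)$ would be divisible by the full power of $2$ dividing $|\Gamma_L/\Gamma|$. Then a multiple of $w(c)$ would generate the Sylow $2$-subgroup, which would be cyclic, and $|\kappa|=|(\Gamma_L/\Gamma)[2]|\le2$.

**Part (b): read off $a$.** Since $N_{L/K}(c)\notin K^{\times2}$, $q$ is odd. As $|\kappa|=2$, $|\Gamma_L/\Gamma|=qn$ is even, so $n$ is even. Then $ax^{\gamma_0}=(c^{n/2})^2\in L^{\times2}$ and $\gamma_0=nw(c)\in\Gamma\cap2\Gamma_L$. If $\gamma_0=2\gamma'$ with $\gamma'\in\Gamma$, then $\frac n2w(c)=\gamma'\in\Gamma$, which contradicts the order of $w(c)$. So $\gamma_0$ represents the nonzero element of $\kappa$, that is, $\gamma_0\equiv m\bmod2\Gamma$. By (6), $N_{L/K'}(c)\in-ax^{\gamma_0}K'^{\times2}$. Taking norms to $K$,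
$$N_{L/K}(c)\in N_{l/F}(-a)\,x^{\gamma_0[l:F]}K^{\times2}=N_{l/F}(a)K^{\times2},$$
because $[l:F]$ is even: the sign becomes $(-1)^{[l:F]}=1$ and the monomial becomes a square. $\square$

The next lemma translates hyperbolicity over $L$ into hyperbolicity over $l$.

**Lemma 4.** Let $\pi_j\in L^\times$ have values pairwise incongruent modulo $2\Gamma_L$, and let $\sigma_j$ be forms over $l$. Then $\perp_j\pi_j\sigma_j$ is hyperbolic over $L$ if and only if every $\sigma_j$ is hyperbolic over $l$. If all $\sigma_j$ are anisotropic, so is $\perp_j\pi_j\sigma_j$.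

*Proof.* Let first all $\sigma_j$ be anisotropic. If $u$ is a nonzero vector over $L$ with minimal coordinate value $\delta$, divide $u$ by an element of value $\delta$. The result has a nonzero residue vector, at which $\sigma_j$ takes a nonzero value. So $\sigma_j(u)$ has value $2\delta$. Hence the nonzero values of $\pi_j\sigma_j$ have valuation in $w(\pi_j)+2\Gamma_L$. For different $j$ these valuations differ, so a sum of such values, not all zero, cannot vanish. This proves the second assertion. In general replace each $\sigma_j$ by its anisotropic part $(\sigma_j)_{an}$. The form $\perp_j\pi_j(\sigma_j)_{an}$ is anisotropic over $L$ and Witt equivalent to the given one. So the given form is hyperbolic if and only if all $(\sigma_j)_{an}$ are zero. $\square$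

**Block criterion.** Let $\varphi=\perp_{\gamma\in S}x^\gamma\rho_\gamma$ with $S\subset\Gamma$ finite, its elements distinct modulo $2\Gamma$, and $\rho_\gamma$ forms over $F$. Call the classes of $S$ under congruence modulo $2\Gamma_L$ *blocks*. If $\gamma,\gamma'$ lie in one block, write $\gamma'-\gamma=2\delta$ and take $t\in L$ with $w(t)=\delta$. The unit $x^{\gamma'-\gamma}t^{-2}$ is $u(1+\mu)$ with $u\in l^\times$, $w(\mu)>0$, and $1+\mu$ is a square. So $x^{\gamma'}\in u\,x^\gamma L^{\times2}$. Choosing in every block $B$ a base point $\gamma_B$ and $u_\gamma\in l^\times$ with $x^\gamma\in u_\gamma x^{\gamma_B}L^{\times2}$, Lemma 4 gives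
$$\varphi_L\ \text{hyperbolic}\iff \perp_{\gamma\in B}u_\gamma\rho_\gamma\ \text{is hyperbolic over } l\text{ for every block }B. \tag{7}$$

Two elements of $S$ lie in one block exactly when their difference modulo $2\Gamma$ lies in $\kappa$. If $\kappa=0$, all blocks are singletons. If $\kappa=\{0,\bar m\}$, a block has at most two elements: $\gamma$ is *paired* with $\gamma'\equiv\gamma+m$ if such a $\gamma'$ lies in $S$, and *unpaired* otherwise.

In the situation of Lemma 3(b) the unit is the $a$ from that lemma. Indeed, modulo $L^{\times2}$ we have $x^{\gamma'}\equiv x^\gamma x^{m}\equiv x^\gamma x^{\gamma_0}\equiv ax^\gamma$, since $\gamma_0\equiv m\bmod2\Gamma$ and $ax^{\gamma_0}\in L^{\times2}$. So for hyperbolic $\varphi_L$: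
$$\rho_\gamma\perp a\rho_{\gamma'}\ \text{is hyperbolic over }l\ (\gamma,\gamma'\text{ paired}),\qquad \rho_\gamma\ \text{is hyperbolic over }l\ (\gamma\text{ unpaired}). \tag{8}$$
In the paired case either element may play the role of $\gamma$. The statement for unpaired $\gamma$ does not involve $a$ and needs only $|\kappa|=2$.

## Four monomials against one form: Theorem 2

This is the easier way out: hyperbolicity forces so much gluing that $|\kappa|\ge4$.

*Proof of Theorem 2.* **Step 1: set up.** By (2) choose $\lambda\in G(\psi)\setminus F^{\times2}\operatorname{Hyp}(\psi)$. Let $\varphi=\langle1,x_1,\dots,x_{m-1}\rangle\otimes\psi$. From $\lambda\psi\cong\psi$ we get $\lambda\in G(\varphi)$. The form $\psi$ is not hyperbolic, since otherwise $\operatorname{Hyp}(\psi)=F^\times$. In the block notation $N=m-1$, $S=\{0,e_1,\dots,e_{m-1}\}$ and all $\rho_\gamma=\psi$. We show $\operatorname{Hyp}(\varphi)\subset K^{\times2}\operatorname{Hyp}(\psi)$. Let $L/K$ be finite with $\varphi_L$ hyperbolic.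

**Step 2: the case where $\psi_l$ is hyperbolic.** By Springer's theorem $[l:F]$ is even, and Lemma 3(0) gives $N_{L/K}(L^\times)\subset N_{l/F}(l^\times)K^{\times2}\subset\operatorname{Hyp}(\psi)K^{\times2}$.

**Step 3: the case where $\psi_l$ is not hyperbolic; here all norms are squares.** By (7) each block $B$ gives a hyperbolic form $\langle u_\gamma\rangle_{\gamma\in B}\otimes\psi_l$. Odd-dimensional forms are not zero divisors in the Witt ring (Pfister), so $|B|$ is even. Since $|S|=m$, there are at most $m/2$ blocks, and one of them is the block of $0$. So $e_1,\dots,e_{m-1}$ have at most $\frac m2-1$ distinct nonzero images in $\Gamma_L/2\Gamma_L$, and the image of $\Gamma/2\Gamma$ has dimension at most $\frac m2-1$ over $\mathbb F_2$. Hence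
$$\dim_{\mathbb F_2}\kappa\ \ge\ (m-1)-\Bigl(\frac m2-1\Bigr)=\frac m2\ \ge\ 2,$$
and $N_{L/K}(L^\times)\subset K^{\times2}$ by Lemma 3(a).

**Step 4: conclude.** If $\lambda=g^2\mu$ with $g\in K^\times$, $\mu\in\operatorname{Hyp}(\psi)\subset F^\times$, then $g^2=\lambda\mu^{-1}\in F^\times\cap K^{\times2}=F^{\times2}$ by (5), so $\lambda\in F^{\times2}\operatorname{Hyp}(\psi)$, a contradiction. So $\lambda\in G(\varphi)\setminus K^{\times2}\operatorname{Hyp}(\varphi)$, and (2) finishes the proof. $\blacksquare$

For $m=2$ the bound reads $\dim\kappa\ge1$, and this is where the attempt with $\langle1,x\rangle$ broke. With $m=4$ and $\psi=q_F$ from the data construction we already have a product of a $4$-dimensional and a $6$-dimensional form, of dimension $24$, that answers the question. It is even anisotropic. First, $q_F$ is anisotropic, since otherwise it would be Witt equivalent to a form of dimension at most $4$, for which the quotient (2) is trivial, as computed above. Then $\langle1,x_1,x_2,x_3\rangle\otimes q_F$ is anisotropic by the last assertion of Lemma 4 with $L=K$.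

To reach dimension $16$ we cannot feed a $4$-dimensional $\psi$ into Theorem 2: in dimension $4$ there is no obstruction to transfer. Instead the variables enter *both* factors, so that the triple $b_1,b_2,b_3$ is spread over the binary forms $\langle b_i,b_j\rangle$ of (1).

## Two four-dimensional factors: Theorem 1

*Proof of Theorem 1.* The data exist, as shown above. Let $F,b_1,b_2,b_3,\lambda$ be as in the theorem; $b_0=x_0=1$, $e_0=0$, $\varphi=\varphi_1\otimes\varphi_2$.

**Step 1: $[M:F]=8$.** This makes certain elements nonsquares, which will force residue fields to grow. If $[M:F]<8$, the classes of $b_1,b_2,b_3$ in $F^\times/F^{\times2}$ span a space of dimension at most $2$, so $M=F(\sqrt b,\sqrt c)$ with $b,c\in\{b_1,b_2,b_3\}$. Then $\lambda\in D(\langle\!\langle b\rangle\!\rangle)\cap D(\langle\!\langle c\rangle\!\rangle)$ and Lemma 2 gives $\lambda\in F^{\times2}N_{M/F}(M^\times)$, a contradiction. Hence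
$$b_ib_j\ (0\le i<j\le3)\quad\text{and}\quad b_1b_2b_3\quad\text{are nonsquares in }F. \tag{9}$$

**Step 2: the shape of $\varphi$.** By (1), in block notation, $N=3$ and $S=\{0\}\cup\{e_i+e_j:0\le i<j\le3\}$, with $\rho_0=\langle b_0,b_1,b_2,b_3\rangle$ and $\rho_{e_i+e_j}=\langle b_i,b_j\rangle$. The seven elements of $S$ are distinct modulo $2\Gamma$, and the one remaining class of $\Gamma/2\Gamma$ is $\tau=e_1+e_2+e_3=e_0+e_1+e_2+e_3$. If $\kappa=\{0,\bar m\}$, then translation by $m$ pairs up the eight classes of $\Gamma/2\Gamma$. As only $\tau$ is missing from $S$, exactly one class in $S$ is unpaired, namely $\tau+m$. For instance, for $m=e_1$ the blocks are $\{0,e_1\}$, $\{e_2,e_1+e_2\}$, $\{e_3,e_1+e_3\}$ and the singleton $\{e_2+e_3\}$.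

**Step 3: $\lambda\in G(\varphi)$.** Since $-1$ is a square in $F$, $\langle b_i,b_j\rangle\cong b_i\langle\!\langle b_ib_j\rangle\!\rangle$. By hypothesis and (4), $\lambda\in D(\langle\!\langle b_ib_j\rangle\!\rangle)=G(\langle\!\langle b_ib_j\rangle\!\rangle)$ for all $i<j$. So $\lambda$ is a multiplier of every $\langle b_i,b_j\rangle$, and also of $\langle b_0,b_1,b_2,b_3\rangle=\langle b_0,b_1\rangle\perp\langle b_2,b_3\rangle$. Hence it is a multiplier of $\varphi$.

**Step 4: $\operatorname{Hyp}(\varphi)\subset K^{\times2}N_{M/F}(M^\times)$.** This is the heart of the proof. Let $L/K$ be finite with $\varphi_L$ hyperbolic; we show $N_{L/K}(c)\in K^{\times2}N_{M/F}(M^\times)$ for all $c\in L^\times$. Write $lM=l(\sqrt{b_1},\sqrt{b_2},\sqrt{b_3})$. It contains a copy of $M$, so $N_{lM/F}((lM)^\times)\subset N_{M/F}(M^\times)$ by transitivity of the norm. If $|\kappa|\ge4$, all norms are squares by Lemma 3(a). There remain three cases.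

**Case $\kappa=0$: the residue field contains $M$.** All blocks are singletons, so all $\langle b_i,b_j\rangle$ are hyperbolic over $l$. Thus $-b_ib_j$, and hence $b_ib_j$, is a square in $l$. Taking $i=0$, we see that $M$ embeds into $l$ over $F$. So $[l:F]$ is even and Lemma 3(0) gives
$$N_{L/K}(L^\times)\subset N_{l/F}(l^\times)K^{\times2}\subset N_{M/F}(M^\times)K^{\times2}.$$

**Case $\kappa=\{0,\bar m\}$ with $m=e_p+e_q$, $p\ne q$: the unpaired class is $e_r+e_s$.** Here $\{r,s\}$ is the complement of $\{p,q\}$ in $\{0,1,2,3\}$, and $\tau+m\equiv e_r+e_s$. So $\langle b_r,b_s\rangle$ is hyperbolic over $l$, and $b_rb_s\in l^{\times2}$. By (9), $b_rb_s\notin F^{\times2}$, so $l$ contains a quadratic extension of $F$ and $[l:F]$ is even.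

Let $c\in L^\times$. If $N_{L/K}(c)\in K^{\times2}$, there is nothing to show. Otherwise take $a$ from Lemma 3(b). The classes $e_p+e_r$ and $e_q+e_r$ lie in $S$ and differ by $m$ modulo $2\Gamma$, so by (8)
$$\langle b_p,b_r\rangle\perp a\langle b_q,b_r\rangle\quad\text{is hyperbolic over }l.$$
The determinant of a $4$-dimensional hyperbolic form is a square; here it is $b_pb_q$ up to squares, so $b_pb_q\in l^{\times2}$. Thus $\langle b_q,b_r\rangle\cong\langle b_p,b_r\rangle$ over $l$, and the displayed form is $\langle1,a\rangle\otimes\langle b_p,b_r\rangle\cong b_p\langle\!\langle a,b_pb_r\rangle\!\rangle$ (as $-1$ is a square). Since it is hyperbolic, (3) shows that $a$ is a norm from $l(\sqrt{b_pb_r})$.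

This field is $lM$. Indeed, modulo $l^{\times2}$ we have $b_p\equiv b_q$ and $b_r\equiv b_s$, and one of these four is $b_0=1$. So one of the two pairs is trivial, and both members of the other are $\equiv b_pb_r$. Hence $a\in N_{lM/l}((lM)^\times)$, so $N_{l/F}(a)\in N_{lM/F}((lM)^\times)\subset N_{M/F}(M^\times)$, and $N_{L/K}(c)\in N_{l/F}(a)K^{\times2}\subset N_{M/F}(M^\times)K^{\times2}$.

**Case $\kappa=\{0,\bar m\}$ with $m=\tau=e_1+e_2+e_3$: the unpaired class is $0$.** So $\langle b_0,b_1,b_2,b_3\rangle$ is hyperbolic over $l$. Its determinant gives $b_1b_2b_3\in l^{\times2}$, and by (9) $[l:F]$ is even. Let $c\in L^\times$ with $N_{L/K}(c)\notin K^{\times2}$ and take $a$ from Lemma 3(b).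

For every partition $\{p,q\}\sqcup\{r,s\}=\{0,1,2,3\}$ we have $(e_p+e_q)+\tau\equiv e_r+e_s$, so by (8) $\langle b_p,b_q\rangle\perp a\langle b_r,b_s\rangle$ is hyperbolic over $l$. Put $d=b_pb_q$. Since $b_0b_1b_2b_3\in l^{\times2}$, also $b_rb_s\equiv d$ modulo $l^{\times2}$. With $-1$ a square, the form is therefore
$$b_p\langle\!\langle d\rangle\!\rangle\perp ab_r\langle\!\langle d\rangle\!\rangle\cong b_p\langle\!\langle ab_pb_r,d\rangle\!\rangle,$$
and (3) gives $ab_pb_r\in D_l(\langle\!\langle d\rangle\!\rangle)$. The same computation with $a$ replaced by $1$, applied to the hyperbolic form $\langle b_p,b_q\rangle\perp\langle b_r,b_s\rangle=\langle b_0,b_1,b_2,b_3\rangle$ (up to order), gives $b_pb_r\in D_l(\langle\!\langle d\rangle\!\rangle)$. As $D_l(\langle\!\langle d\rangle\!\rangle)$ is a group,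
$$a\in D_l(\langle\!\langle b_pb_q\rangle\!\rangle).$$
Use this for $(p,q)=(0,1)$ and $(0,2)$: $a\in D_l(\langle\!\langle b_1\rangle\!\rangle)\cap D_l(\langle\!\langle b_2\rangle\!\rangle)$. Since $b_3\equiv b_1b_2$ modulo $l^{\times2}$, $l(\sqrt{b_1},\sqrt{b_2})=lM$, and Lemma 2 gives $a\in l^{\times2}N_{lM/l}((lM)^\times)$. Taking norms to $F$, $N_{l/F}(a)\in F^{\times2}N_{M/F}(M^\times)$, and so $N_{L/K}(c)\in N_{M/F}(M^\times)K^{\times2}$.

**Step 5: conclude.** If $\lambda\in K^{\times2}\operatorname{Hyp}(\varphi)$, then by Step 4 $\lambda=g^2\mu$ with $g\in K^\times$, $\mu\in N_{M/F}(M^\times)$. By (5), $\lambda\mu^{-1}\in F^\times\cap K^{\times2}=F^{\times2}$, which contradicts $\lambda\notin F^{\times2}N_{M/F}(M^\times)$. So $\lambda\in G(\varphi)\setminus K^{\times2}\operatorname{Hyp}(\varphi)$, and $\mathbf{PSim}^+(\varphi_1\otimes\varphi_2)(K)/R\neq1$ by (2). $\blacksquare$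

## Binary factors and a rational group of quaternion triples: Theorem 3

Now the opposite task: show that every $\lambda\in G(\beta\otimes\psi)$ lies in $K^{\times2}\operatorname{Hyp}$. We build a rational group $H$ that acts by similitudes and has a $K$-point of multiplier $\lambda$.

*Proof of Theorem 3.* **Step 1: reductions.** Over an extension of the base field the hypotheses persist, so rename the extension $K$; we must show $G(\varphi)=K^{\times2}\operatorname{Hyp}(\varphi)$ for $\varphi=\beta\otimes\psi$ over $K$. Scaling is irrelevant, so let $\beta=\langle\!\langle a\rangle\!\rangle$. Adding hyperbolic planes to $\psi$ does not change the Witt class of $\varphi$, so let $\dim\psi=6$.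

If $\varphi$ is hyperbolic we are done; assume it is not. Then $K$ is infinite: writing $\psi$ as a sum of binary forms $c\langle\!\langle b\rangle\!\rangle$, $\varphi$ is a sum of forms $c\langle\!\langle a,b\rangle\!\rangle$. Over a finite field these have dimension at least $3$ and so are isotropic, hence hyperbolic. Also $a$ is not a square, so $E=K(\sqrt a)$ is a quadratic field extension; write $N,\operatorname{Tr}$ for its norm and trace. Let $\lambda\in G(\varphi)$. If $\lambda\in N(E^\times)$, then $\lambda\in\operatorname{Hyp}(\varphi)$, since $\varphi_E$ is hyperbolic. So assume $\lambda\notin N(E^\times)$.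

**Step 2: a decomposition $\varphi\cong\perp_{i=1}^3c_i\langle\!\langle a,b_i\rangle\!\rangle$ with $\lambda\in D(\langle\!\langle a,b_i\rangle\!\rangle)$.** This is Lemma 1 done over $E$ with hermitian forms. Let $h$ be the $E/K$-hermitian form on $E^6$ with the diagonalization of $\psi$. Since $N\cong\langle1,-a\rangle$, the quadratic form $x\mapsto h(x,x)$ over $K$ is $\varphi$.

More generally let $h$ be a nondegenerate hermitian form of even dimension over $E$, with trace form $\varphi_h(x)=h(x,x)$ such that $\langle\!\langle\lambda\rangle\!\rangle\otimes\varphi_h$ is hyperbolic. We decompose $\varphi_h$ by induction.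

If $h$ is isotropic, split off a hyperbolic plane $\langle1,-1\rangle_E$. Its trace form is $\langle\!\langle a,1\rangle\!\rangle$, a hyperbolic form that represents $\lambda$; so take $b=1$.

If $h$ is anisotropic, isotropy of $\varphi_h\perp-\lambda\varphi_h$ gives $v,w$, not both zero, with $h(v,v)=\lambda h(w,w)$. Both are nonzero, and they are $E$-independent, because $v=ew$ would give $\lambda=N(e)$. On $U=Ev+Ew$ the form $h$ is anisotropic, hence nondegenerate; diagonalize $h|_U\cong\langle c,-cb\rangle_E$ with $b,c\in K^\times$. Its trace form is $c\langle\!\langle a,b\rangle\!\rangle$. The vectors $v,w$ show that $c\langle\!\langle\lambda,a,b\rangle\!\rangle$ is isotropic, hence hyperbolic. So $\lambda\in D(\langle\!\langle a,b\rangle\!\rangle)$ by (3).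

In both cases pass to the orthogonal complement with respect to $h$, which is also orthogonal for $\varphi_h$. Witt cancellation shows that the hypothesis persists, and the induction continues.

**Step 3: a connected group acting by similitudes.** Let $Q_i=E\oplus Ej_i$ be the quaternion algebra $(a,b_i)$ with $j_i^2=b_i$, $j_ix=\bar xj_i$ for $x\in E$. Its norm form is $n_i(x+yj_i)=N(x)-b_iN(y)$, so $n_i\cong\langle\!\langle a,b_i\rangle\!\rangle$. Let $H$ be the algebraic group over $K$ of triples
$$(z_1,z_2,z_3)\in\prod_{i=1}^3\mathbf{GL}_1(Q_i)\quad\text{with}\quad n_1(z_1)=n_2(z_2)=n_3(z_3).$$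
Over an algebraic closure the $Q_i$ become matrix algebras with $n_i=\det$, and $(s_1,s_2,s_3,t)\mapsto(s_i\operatorname{diag}(t,1))_i$ is an isomorphism of varieties $\mathbf{SL}_2^3\times\mathbf G_m\to H$; its inverse is $(z_i)_i\mapsto\bigl((z_i\operatorname{diag}(\delta,1)^{-1})_i,\delta\bigr)$ with $\delta=\det z_1=\det z_2=\det z_3$. So $H$ is smooth, geometrically irreducible, and of dimension $10$.

Let $H$ act by left multiplication on $Q_1\oplus Q_2\oplus Q_3$ with the form $\perp c_in_i\cong\varphi$. Since $n_i(z_iu)=n_i(z_i)n_i(u)$, a triple acts as a similitude with multiplier $\mu=n_i(z_i)$. Its determinant is $\prod n_i(z_i)^2=\mu^6$, so it is proper (alternatively, $H$ is connected). We get a homomorphism $H\to\mathbf{PSim}^+(\varphi)$. By Step 2 there are $z_i\in Q_i$ with $n_i(z_i)=\lambda$, so there is $z\in H(K)$ with multiplier $\lambda$.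

**Step 4: an open subset of $H$ that is open in affine space.** Write $z_i=x_i+y_ij_i$ and send
$$z\mapsto(\xi_1,\xi_2,y_1,y_2,y_3),\qquad \xi_i=x_i-x_3\ (i=1,2),$$
from $H$ to $E^5$, viewed as $\mathbb A^{10}$ over $K$. What is lost is $e=x_3$. From $x_i=e+\xi_i$ we get $N(x_i)=N(e)+\operatorname{Tr}(\bar e\,\xi_i)+N(\xi_i)$. In the equations $n_i(z_i)=n_3(z_3)$ the quadratic term $N(e)$ cancels, and they become
$$\operatorname{Tr}(\bar e\,\xi_i)=b_iN(y_i)-N(\xi_i)-b_3N(y_3),\qquad i=1,2. \tag{10}$$
These are two linear equations for $e\in E\cong K^2$. As $(e,\xi)\mapsto\operatorname{Tr}(\bar e\xi)$ is a nondegenerate bilinear form, the system (10) has a unique solution, given by Cramer's rule, wherever the determinant $\det(\xi_1,\xi_2)$ with respect to a $K$-basis of $E$ is invertible.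

Let $\mathcal U\subset H$ be the open subset $\det(\xi_1,\xi_2)\ne0$. Then $\mathcal U$ is isomorphic to the open subset of $\mathbb A^{10}$ where $\det(\xi_1,\xi_2)\neq0$ and $n_3(e+y_3j_3)\neq0$, with $e$ the solution of (10).

It is nonempty. Over an algebraic closure $E$ becomes a product of two copies of the field, with $N$ the product of the coordinates. Take $y_i=0$, $x_3=(1,1)$ and $x_i=(t_i,t_i^{-1})$ for $i=1,2$, where $t_1\ne t_2$ are different from $0,1$. All norms are $1$, so this is a point of $H$, and
$$\det(\xi_1,\xi_2)=(t_1-1)(t_2^{-1}-1)-(t_2-1)(t_1^{-1}-1)=(t_1-1)(t_2-1)(t_1^{-1}-t_2^{-1})\neq0.$$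

**Step 5: $H(K)/R=1$.** Let $g\in H(K)$. As $H$ is irreducible, $\mathcal U\cap g\,\mathcal U$ is a nonempty open subset of $\mathcal U$, hence of $\mathbb A^{10}$, and since $K$ is infinite it has a $K$-point $u_1$. Then $u_1=gu_2$ with $u_2\in\mathcal U(K)$, so $g=u_1u_2^{-1}$. The line $t\mapsto(1-t)u_2+tu_1$ in $\mathbb A^{10}$ is a rational map to $\mathcal U\subset H$, defined at $0$ and $1$, so $u_1$ and $u_2$ are $R$-equivalent. Multiplying by $u_2^{-1}$, $g$ is $R$-equivalent to $1$.

**Step 6: conclude.** Apply Step 5 to the point $z$ of multiplier $\lambda$. Homomorphisms preserve $R$-equivalence, so the image of $z$ in $\mathbf{PSim}^+(\varphi)(K)/R$ is trivial. The isomorphism (2) is given by the multiplier, so $\lambda\in K^{\times2}\operatorname{Hyp}(\varphi)$. Hence $G(\varphi)=K^{\times2}\operatorname{Hyp}(\varphi)$ and $\mathbf{PSim}^+(\varphi)(K)/R=1$. $\blacksquare$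

## Which dimensions occur: proof of the Corollary

*Proof.* (i) Let $m,n\ge4$ be even. Add hyperbolic planes to the forms $\varphi_1,\varphi_2$ of Theorem 1 until they have dimensions $m$ and $n$. The Witt class of the product does not change, so by Witt invariance the quotient (2) is the same nontrivial group. The pairs $(2,2),(2,4),(2,6)$ are covered by Theorem 3. If both factors have even dimension and the product has dimension less than $16$, the unordered pair of dimensions is one of these three. Theorem 1 provides an example in dimension $16$. So $16$ is the smallest dimension.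

(ii) For $r=2$ this is Theorem 1. Suppose a product $\psi$ of $r$ forms of dimension $4$ over a field $F$ of characteristic $0$ satisfies $\mathbf{PSim}^+(\psi)(F)/R\ne1$. Theorem 2 with $m=4$ shows that over $F((x_1))((x_2))((x_3))$, again of characteristic $0$, the product $\langle1,x_1,x_2,x_3\rangle\otimes\psi$ of $r+1$ forms of dimension $4$ has the same property. Induction on $r$ finishes the proof. $\blacksquare$
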